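# Definable groups in algebraically closed valued fields have a smallest definable subgroup of finite index

## 1. The guess: $G/G^0$ is always finite

Let $\mathrm{ACVF}$ be the theory of algebraically closed non-trivially valued fields. Throughout, $K$ is the field, $v$ the valuation (written additively), $\mathcal O$ the valuation ring, $\mathfrak m$ its maximal ideal, $k=\mathcal O/\mathfrak m$ the residue field with residue map $\mathrm{res}$, and $\Gamma=v(K^*)$ the value group. "Definable" means definable with parameters. An imaginary sort is a quotient of a definable set by a definable equivalence relation; a group definable in imaginary sorts is a definable group whose elements may be such classes, for instance $K/\mathcal O$ or $K^*/(1+\mathfrak m)$.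

For a definable group $G$, let $G^0$ be the intersection of all definable subgroups of $G$ of finite index. Is $G/G^0$ always finite? The question comes from Ehud Hrushovski and Silvain Rideau-Kikuchi, "Valued fields, Metastable groups", arXiv:1709.08801 (2017).

What should one guess? In $\mathbb Q_p$ the answer is no: $\mathbb Z_p$ is definable, each $p^i\mathbb Z_p$ is a definable subgroup of index $p^i$, and $\bigcap_i p^i\mathbb Z_p=0$. But this uses that the residue field is finite. In $\mathrm{ACVF}$ the residue field is algebraically closed, hence infinite, so for $v(c)>0$ the group $c\,\mathcal O$ has infinite index in $\mathcal O$: the quotient $\mathcal O/c\,\mathcal O$ maps onto $k$. So one guesses **yes**. Let us test this.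

*Finite groups.* Here $G^0=1$ and $G/G^0=G$ is finite.

*Divisible abelian groups.* If $H\le G$ has index $r$, each $x\in G$ is $y^r$ for some $y$, so $x\in H$. Hence $G=G^0$. This covers $K^*$, $\Gamma$, $(K,+)$ in characteristic $0$, and, for $c>0$ in $\Gamma$, the group $[0,c)$ with addition modulo $c$.

*The additive group of $k$.* Definable subsets of $k$ are finite or cofinite (recalled below). A subgroup of finite index $>1$ is infinite, and so is its complement, which contains a coset. So $(k,+)$ has no proper definable subgroup of finite index, in any characteristic.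

*The groups $(\mathcal O,+)$ and $1+\mathfrak m$.* In positive residue characteristic these tests are less trivial. If $\mathrm{char}\,K=p$, then $\mathcal O$ is an infinite $\mathbb F_p$-vector space and has a huge supply of abstract subgroups of index $p$. We treat these groups in Section 3, and the guess survives.

*A warning.* Let the residue characteristic be $p>0$. Put $(R,\varpi)=(\mathbb Z,p)$ if $\mathrm{char}\,K=0$, and $(R,\varpi)=(\mathbb F_p[t],t)$ with $0<v(t)<\infty$ if $\mathrm{char}\,K=p$. In both cases $R\cap\varpi^i\mathcal O=\varpi^iR$, so $R+\varpi^i\mathcal O$ is a union of $p^i$ cosets of $\varpi^i\mathcal O$. It is therefore a definable group. By Section 3, $\varpi^i\mathcal O\cong\mathcal O$ has no proper definable subgroup of finite index, so every definable finite-index subgroup of $G_i=R+\varpi^i\mathcal O$ contains $\varpi^i\mathcal O$; thus $G_i^0=\varpi^i\mathcal O$ and $|G_i/G_i^0|=p^i$. The index is finite each time, but these groups decrease with $i$ while the index grows. So the theorem must really use that $G$ is one definable set.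

Here is what we shall prove.

**Theorem A.** *Let $G$ be a group definable, possibly in imaginary sorts and with parameters, in a model of $\mathrm{ACVF}$. Then $G$ has no infinite strictly descending chain of definable subgroups of finite index. Hence $G^0$ is itself a definable subgroup of finite index.*

In particular $G/G^0$ is finite for every such $G$, in every characteristic. The "hence": without such a chain there is a minimal definable subgroup of finite index; these subgroups are closed under finite intersections, so a minimal one is the smallest one, and it equals $G^0$.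

## 2. Quantifier elimination and three ways to add one element

Let $U$ be a large saturated and strongly homogeneous model of $\mathrm{ACVF}$; "small" means of size below the saturation. Tuples with the same type over a small set are conjugate under automorphisms of $U$ over that set, and an infinite definable set in $U$ has more than $|D|$ elements for every small $D$.

**Definition (model, $D$-interval, $A_I$).** A *model* $D$ is a small algebraically closed, non-trivially valued subfield of $U$; by model completeness $D\prec U$. Its residue field $k(D)$ is algebraically closed and its value group $\Gamma(D)$ is divisible. A *$D$-interval* is a nonempty open interval of $\Gamma$ with endpoints in $\Gamma(D)\cup\{\pm\infty\}$. Put $A_I=\{y\in K^*:v(y)\in I\}$. The *cut* over $\Gamma(D)$ of an element $\gamma\in\Gamma\setminus\Gamma(D)$ is the set of $\gamma'\in\Gamma$ lying in exactly the same $D$-intervals as $\gamma$.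

*Example.* Let $D=\mathbb Q^{alg}$ with a $p$-adic valuation, $v(p)=1$, so $\Gamma(D)=\mathbb Q$. Then $(0,1)$ and $(0,\infty)$ are $D$-intervals, and $A_{(0,\infty)}=\mathfrak m\setminus\{0\}$. By saturation there is $\varepsilon\in\Gamma$ with $0<\varepsilon<q$ for all rational $q>0$; the interval $(0,\varepsilon)$ is not a $D$-interval. All such $\varepsilon$ form one cut.

For a field $F\subset U$, $F^{alg}$ is its algebraic closure in $U$. If $D$ is a model and $\bar a$ a finite tuple from $K$, then $D(\bar a)^{alg}$ is again a model, so every element of $K$ that is model-theoretically algebraic over $D\bar a$ lies in $D(\bar a)^{alg}$.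

**Fact 2.1 (quantifier elimination; Robinson; Haskell–Hrushovski–Macpherson, *Definable sets in algebraically closed valued fields*, Crelle 2006, Thm 2.1.1).** *$\mathrm{ACVF}$ eliminates quantifiers in the three-sorted language $(K,k,\Gamma)$.*

We use these consequences.

(a) If $a\mapsto b$ induces an isomorphism $D(a)\cong D(b)$ of valued fields over $D$, then $\mathrm{tp}(a/D)=\mathrm{tp}(b/D)$.

(b) Let $E$ be a model. In a quantifier-free formula over $E$ with free variables only in $k$ (resp. only in $\Gamma$), the parameters enter the atomic formulas containing variables only through $k(E)$ (resp. $\Gamma(E)$). So an $E$-definable subset of $k^r$ is constructible over $k(E)$, and an $E$-definable subset of $\Gamma^r$ is a finite Boolean combination of conditions $q\cdot x<c$ and $q\cdot x=c$ with $q\in\mathbb Q^r$, $c\in\Gamma(E)$. In particular definable subsets of $k$ are finite or cofinite, and $\Gamma$ is o-minimal.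

(c) In a definable family of subsets of $k$, the quantifier $\exists^\infty$ ("there are infinitely many") is first-order. Indeed, if the finite members of a family had unbounded size, then, as their complements are infinite, compactness would give a member that is infinite with infinite complement, against (b). So for some $N$ "infinite" means "more than $N$ elements" throughout the family.

**Fact 2.2 (Abhyankar's inequality).** *For models $D\subset E$ of finite relative transcendence degree,*
$$\mathrm{trdeg}(k(E)/k(D))+\dim_{\mathbb Q}(\Gamma(E)/\Gamma(D))\le\mathrm{trdeg}(E/D).$$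

A single element outside $D$ can bring a new residue, a new value, or neither. The next three facts describe the types.

**Fact 2.3 (new residue).** *If $b\in\mathcal O$ and $\mathrm{res}\,b\notin k(D)$, then $v(\sum d_ib^i)=\min_iv(d_i)$ for all $d_i\in D$. All such $b$ have the same type over $D$.*

*Proof.* Divide by a coefficient of minimal value: we may assume all $d_i\in\mathcal O$ and some $v(d_i)=0$. The residue of $\sum d_ib^i$ is a nonzero polynomial over $k(D)$ evaluated at $\mathrm{res}\,b$, which is transcendental over the algebraically closed field $k(D)$. So it is nonzero, and $v(\sum d_ib^i)=0$. The values are thus independent of $b$; apply (a). $\square$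

**Fact 2.4 (new value).** *If $v(b)\notin\Gamma(D)$, then $v(\sum d_ib^i)=\min_i(v(d_i)+i\,v(b))$. The type $\mathrm{tp}(b/D)$ depends only on the cut of $v(b)$ over $\Gamma(D)$. A $D$-definable subset of $K$ containing $b$ contains $A_I$ for some $D$-interval $I\ni v(b)$.*

*Proof.* Since $\Gamma(D)$ is divisible, the values $v(d_i)+i\,v(b)$ with $d_i\ne0$ are pairwise distinct, which gives the formula. Comparing two such minima amounts to comparing $v(d_i)+i\,v(b)$ with $v(d'_{j})+j\,v(b)$, that is, to comparing $v(b)$ with elements of $\Gamma(D)$; so the cut determines $D(b)$ as a valued field, and (a) applies. Finally, an element $y$ with $v(y)$ in every $D$-interval containing $v(b)$ has $v(y)\notin\Gamma(D)$ and the same cut, hence the same type. So the conditions $y\in A_I$ ($I\ni v(b)$ a $D$-interval), which are closed under finite intersection, imply $\mathrm{tp}(b/D)$; use compactness. $\square$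

**Fact 2.5 (closer than $D$ can see).** *If $a\notin D$ and $v(b-a)>v(a-d)$ for all $d\in D$, then $\mathrm{tp}(b/D)=\mathrm{tp}(a/D)$.*

*Proof.* We have $v(b-d)=v((a-d)+(b-a))=v(a-d)\neq\infty$ for all $d\in D$; in particular $b\notin D$. Polynomials over $D$ split into linear factors over $D$, so $v(f(b))=v(f(a))$ for all $f\in D[x]$; apply (a). $\square$

Last, some valuation theory, used only in Lemma 7.1. A valued field is *henselian* if its valuation extends uniquely to the algebraic closure. Algebraic extensions of henselian fields are henselian. The henselization $F^h$ of $F$ is an algebraic extension with the same value group and residue field, and embeds uniquely over $F$ into any henselian extension of $F$. As $U$ is henselian, we take $F^h\subset U$. By uniqueness of the embedding, $F^h$ lies in every henselian subfield of $U$ containing $F$, and every automorphism of $U$ over $F$ fixes $F^h$ pointwise. A valued field $F$ is *defectless* if every finite extension $L$ satisfies $[L:F]=\sum e_if_i$, the sum over the extensions of the valuation to $L$; for henselian $F$ this reads $[L:F]=ef$.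

*Example.* An algebraically closed $D$ has no proper finite extension, so it is trivially defectless. If $v(a)\notin\Gamma(D)$ and $q$ is a prime, the extension $D(a)^h(a^{1/q})$ of $D(a)^h$ has $e\geq q$, since $v(D(a))=\Gamma(D)\oplus\mathbb Z v(a)$ does not contain $v(a)/q$; its degree is at most $q$, so $e=q$, $f=1$ and the degree is $ef$.

**Fact 2.6.** *Let $D$ be a model and $v(a)\notin\Gamma(D)$. Every finite extension $L$ of $D(a)^h$ satisfies $[L:D(a)^h]=ef$.*

This is the generalized stability theorem (F.-V. Kuhlmann, *Elimination of ramification I*, Trans. AMS 362 (2010), Thm 1.1): a valued function field without transcendence defect over a defectless field is defectless. Here $D$ is defectless, and equality holds in Abhyankar's inequality for $D(a)/D$ since $v(a)\notin\Gamma(D)$, so $D(a)$ is defectless. And a valued field is defectless if and only if its henselization is (Endler, *Valuation Theory*, Thm 18.2).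

## 3. One generic coset: the groups $\mathcal O$ and $1+\mathfrak m$

*$\mathcal O$ has no proper definable subgroup of finite index.* Let $H\le\mathcal O$ be one of finite index, definable over a model $D$. As $D\prec U$, each coset of $H$ has a representative in $D$, so each coset is $D$-definable. By Fact 2.3, all $b\in\mathcal O$ with $\mathrm{res}\,b\notin k(D)$ have one type over $D$, so they lie in one coset. Given $x\in\mathcal O$, choose $b\in\mathcal O$ with $\mathrm{res}\,b\notin k(D)$ and $\mathrm{res}\,b+\mathrm{res}\,x\notin k(D)$; this is possible as $|k|>|k(D)|$. Then $b$ and $b+x$ lie in one coset, so $x\in H$. Thus $H=\mathcal O$.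

In characteristic $p$ it follows that $(K,+)$ has no proper definable $H$ of finite index either: $K=\bigcup_{c\ne0} c\,\mathcal O$, each $H\cap c\,\mathcal O$ has finite index in $c\,\mathcal O\cong\mathcal O$, hence $H\supseteq c\,\mathcal O$.

*$1+\mathfrak m$ has no proper definable subgroup of finite index.* Let $H$ be one of finite index, definable over $D$. Let $x\in1+\mathfrak m$. By saturation choose $w$ with $0<v(w)$, $v(w)<c$ for all positive $c\in\Gamma(D)$, and $v(w)<v(x-1)$. Then $(1+w)x=1+w'$ with $w'=w+(x-1)(1+w)$, so $v(w')=v(w)$. By Fact 2.4, $w$ and $w'$ have one type over $D$. So $1+w$ and $(1+w)x$ lie in one coset, and $x\in H$.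

Both proofs rest on a family of elements of one type which translation by an arbitrary $x$ sends to elements of the same type. For a general $G$ nobody hands us such a family. We must make do with what every $G$ has: each element is the class of a tuple from $K$, and the tuple can be added one coordinate at a time.

## 4. An uncountable quotient against a countable model

**Step 1: the failure of Theorem A gives an uncountable quotient.** Suppose Theorem A fails for $G$, definable in a model $M$: let $H_0\supsetneq H_1\supsetneq\cdots$ be definable subgroups of finite index. Let $N_i$ be the normal core of $H_i$, the intersection of its conjugates. There are finitely many conjugates, so $N_i$ is definable, normal and of finite index. The $N_i$ decrease, and $[G:N_i]\ge[G:H_i]\to\infty$; pass to a strictly decreasing subsequence. Embed $M$ elementarily in $U$ and evaluate everything in $U$; indices do not change. Put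
$$G^*=\bigcap_iN_i,$$
a normal subgroup. The map $G/G^*\to\varprojlim G/N_i$ is injective by definition. It is surjective: given a compatible family of cosets $g_iN_i$, the conditions $x\in g_iN_i$ are finitely satisfiable, hence satisfiable by saturation. The right side is an inverse limit of finite groups whose transition maps are surjective and not injective, so every element of $G/N_i$ has at least two preimages in $G/N_{i+1}$. Hence
$$G/G^*\ \text{ is uncountable.}\tag{1}$$

*Example, outside $\mathrm{ACVF}$.* In a saturated elementary extension of $\mathbb Q_p$, let $G$ be the valuation ring and $N_i=p^iG$. Then $G/G^*\cong\varprojlim\mathbb Z/p^i=\mathbb Z_p$, uncountable. So (1) alone is no contradiction.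

**Step 2: coordinates.** Since $k$ and $\Gamma$ are definable quotients of $\mathcal O$ and $K^*$, we may write $G=X/{\sim}$ with $X\subset K^n$ definable and $n\ge1$. Let $\theta:X\to G$ be the quotient map. By Löwenheim–Skolem fix a **countable** model $C$ over which $X$, $\sim$, the group law and all $N_i$ are defined. For a model $D\supseteq C$ put
$$G(D)=\theta(X(D)).$$
This is the set of elements of $G$ in $\mathrm{dcl}^{eq}(D)$: if $g$ is definable over $D$, then $\theta^{-1}(g)$ is a nonempty $D$-definable set, so it has a point in $D\prec U$. Write $g\equiv g'$ if $gG^*=g'G^*$.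

**Step 3: equal types give equal cosets.** *If $D\supseteq C$ is a model, $F$ is a $D$-definable $G$-valued function, and $y,y'$ in its domain have the same type over $D$, then*
$$F(y)\equiv F(y').\tag{2}$$
Fix $i$. Since $D\prec U$, every coset of $N_i$ has a representative in $G(D)$, so each coset is $D$-definable, and so is its preimage under $F$. Hence $F(y)N_i=F(y')N_i$. This holds for all $i$.

**Step 4: what has to be shown.**

**Claim 4.1.** *Let $D\supseteq C$ be a model, $a\in K\setminus D$ and $D'=D(a)^{alg}$. Then for every $g\in G(D')$ there is $g'\in G(D)$ with $g\equiv g'$.*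

*Claim 4.1 implies Theorem A.* Let $g=\theta(x_1,\dots,x_n)\in G$. Put $D_0=C$ and $D_i=D_{i-1}(x_i)^{alg}$. Then $g\in G(D_n)$. If $x_i\in D_{i-1}$, then $D_i=D_{i-1}$; otherwise apply the Claim to $D_{i-1}\subsetneq D_i$. Going down from $D_n$ to $D_0$ we get $g\equiv g_0$ with $g_0\in G(C)$. So $G/G^*$ has at most $|G(C)|\le\aleph_0$ elements, against (1).

**Step 5: three cases.** Either (R) $k(D')\ne k(D)$, or (V) $\Gamma(D')\ne\Gamma(D)$, or (I) $k(D')=k(D)$ and $\Gamma(D')=\Gamma(D)$. In case (R) we may replace $a$ by any $a'\in D'\cap\mathcal O$ with $\mathrm{res}\,a'\notin k(D)$, and in case (V) by any $a'\in D'$ with $v(a')\notin\Gamma(D)$: then $a'\notin D$, so $a'$ is transcendental over the algebraically closed field $D$, and $D'=D(a')^{alg}$ because $\mathrm{trdeg}(D'/D)=1$.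

*Example.* Let $D=\mathbb Q^{alg}$ with a $p$-adic valuation. An $a\in\mathcal O$ whose residue is transcendental over $\mathbb F_p$ gives case (R). An $a$ with $v(a)=\varepsilon$ positive and below all positive rationals gives case (V). For case (I), take $a\in\mathbb Q_p$ transcendental over $\mathbb Q$, inside the completion of $D$ (embedded in $U$ over $D$): the completion has the same residue field and value group as $D$, so $D(a)^{alg}$, which lies in the completion because the completion is algebraically closed, has them too.

For the rest of the proof fix $D$, $D'$ and $g=\theta(e)$ with $e\in X(D')$.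

## 5. Working level by level stops at the infinite intersection

Take case (R), and suppose for simplicity that $e=h(a)$ for a $D$-definable function $h$. Put $f=\theta\circ h$. By Fact 2.3 and (2), $f(b)\equiv f(a)=g$ for all $b\in\mathcal O$ with $\mathrm{res}\,b\notin k(D)$. We want a $b$ in $D$ with $f(b)\equiv g$. The natural attempt is compactness. For fixed $i$, the set of $\beta\in k$ such that $f(b)\in gN_i$ for all $b$ with $\mathrm{res}\,b=\beta$ is $D$-definable and contains $k\setminus k(D)$, so it is cofinite. So there is a $b\in D$ with $f(b)\in gN_i$.

But the finite exceptional set depends on $i$, and we need one $b$ for all $i$. Level by level information cannot give it. Suppose $D$ is countable, let $(\beta_i)_{i\in\mathbb N}$ enumerate $k(D)$, and let $f_i:k\to\mathbb Z/2$ send $\beta_i$ to $1$ and everything else to $0$. Each $f_i$ is $D$-definable, all $f_i$ vanish outside $k(D)$, and yet no $\beta\in k(D)$ satisfies $f_i(\beta)=0$ for all $i$. The same happens in the value group: if $I_0,I_1,\dots$ are the $D$-intervals containing some $\gamma\notin\Gamma(D)$ and $f_i$ is the indicator function of $I_i$, then no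 $\beta\in\Gamma(D)$ has $f_i(\beta)=1$ for all $i$, since $(\beta,\infty)$ or $(-\infty,\beta)$ is a $D$-interval containing $\gamma$.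

So we need relations that hold **exactly in $G$**, with no reference to $i$. The source of such relations is dimension. Elements of $G$ are coded by $n$-tuples from $K$, so by Abhyankar's inequality an element $z\in G$ carries at most $n$ independent residues or values. Multiply $n+1$ values of $f$ at independent generic points: the product $z$ cannot remember all $n+1$ residues. So the fibre of the multiplication map over $z$ contains a curve, in terms of residues.

Here is the picture for $G=(\mathcal O,+)$, $n=1$, $f(b)=b$. The pairs $(b_0,b_1)$ with sum $z$ have residues on the line $x_0+x_1=\mathrm{res}\,z$. Take $b^*\in D$ and $b_1$ with $\mathrm{res}\,b_1\notin k(D)$, and put $z=b^*+b_1$. On the line through $(\mathrm{res}\,b^*,\mathrm{res}\,b_1)$ there are points with both coordinates outside $k(D)$; lift one to $(b_0'',b_1'')$ with $b_0''+b_1''=z$. If $\kappa$ is the common coset modulo $G^*$ of all residually generic elements, then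
$$\kappa+\kappa=b_0''+b_1''+G^*=b^*+b_1+G^*=(b^*+G^*)+\kappa,$$
so $b^*\in\kappa$. The equality $b_0''+b_1''=b^*+b_1$ is exact, so all levels are treated at once. In general we must find a good $y^*$ in $D$ through which such curves pass. This is what the formulas $\Lambda$ and $\Pi$ below are for.

## 6. Residual extensions: sliding along a curve in a fibre of multiplication

Assume case (R): $a\in\mathcal O$ and $\mathrm{res}\,a\notin k(D)$.

**Step 1: spread $e$ out into a $D$-definable family.** The tuple $e$ is algebraic over $Da$, so $\mathrm{tp}(e/Da)$ is isolated by a formula $\psi(x,a)$, with $\psi$ over $D$ and $\psi(U,a)$ finite, of size $s$. Let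
$$Y=\{(x,b):x\in X,\ b\in\mathcal O,\ \psi(x,b),\ |\psi(U,b)|\le s\},\qquad r(x,b)=\mathrm{res}\,b,\qquad F(x,b)=\theta(x).$$
These are $D$-definable, and $(e,a)\in Y$, $F(e,a)=g$.

**Step 2: all residually generic points of $Y$ give one coset.** Let $y=(x,b)\in Y$ with $r(y)\notin k(D)$. By Fact 2.3 some $\sigma\in\mathrm{Aut}(U/D)$ maps $b$ to $a$. Then $\sigma(x)\in\psi(U,a)$, and since $\psi(x,a)$ isolates $\mathrm{tp}(e/Da)$, we get $\mathrm{tp}(y/D)=\mathrm{tp}(e,a/D)$. By (2),
$$y\in Y,\ r(y)\notin k(D)\ \Longrightarrow\ F(y)G^*=\kappa:=gG^*.\tag{3}$$
Also $r(Y)\supseteq k\setminus k(D)$: if $\mathrm{res}\,b\notin k(D)$, then $b$ has the type of $a$ over $D$, so $|\psi(U,b)|=s\ge1$ and all elements of $\psi(U,b)$ lie in $X$.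

For $\bar y=(y_0,\dots,y_n)\in Y^{n+1}$ put $\mu(\bar y)=F(y_0)\cdots F(y_n)$, and for $z\in G$ put
$$V_z=\{(r(y_0),\dots,r(y_n)):\bar y\in Y^{n+1},\ \mu(\bar y)=z\}\subset k^{n+1}.$$

**Step 3: find a curve in some $V_z$.** By Step 2 choose $\bar y\in Y^{n+1}$ such that the residues $\alpha_l=r(y_l)$, $0\le l\le n$, are algebraically independent over $k(D)$. Let $z=\mu(\bar y)$, pick $e_z\in X$ with $\theta(e_z)=z$, and let $E=D(e_z)^{alg}$. Since $e_z\in K^n$, Abhyankar's inequality gives $\mathrm{trdeg}(k(E)/k(D))\le n$. By consequence (b) of Fact 2.1, $V_z$ is constructible over $k(E)$. From $\mathrm{trdeg}(\bar\alpha/k(D))=n+1$ we get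
$$\mathrm{trdeg}(\bar\alpha/k(E))\ge(n+1)-n=1.$$
Let $(\alpha_t)_{t\in B}$ be a transcendence basis of $k(E)(\bar\alpha)$ over $k(E)$, with $B\subset\{0,\dots,n\}$ nonempty. Fix $j\in B$ and put $k_1=\big(k(E)(\alpha_t:t\in B\setminus\{j\})\big)^{alg}$. Then $\mathrm{trdeg}(\bar\alpha/k_1)=1$, so the locus $W$ of $\bar\alpha$ over $k_1$ is an irreducible curve; its $j$-th coordinate is nonconstant because $\alpha_j$ is transcendental over $k_1$. The set $T:=W\cap V_z$ is $k_1$-constructible and contains the generic point $\bar\alpha$ of $W$, so it is cofinite in $W$.

Let $J\ni j$ be the set of coordinates that are nonconstant on $W$. On the irreducible curve $W$ a nonconstant coordinate has finite fibres, and by compactness their sizes are bounded. So there is $d\in\mathbb N$ such that for $l\in J$ the $l$-th coordinate is at most $d$-to-one on $T$. For $l\notin J$ the $l$-th coordinate is constant on $T$, with value $\alpha_l=r(y_l)$.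

*Example with $J\ne\{0,\dots,n\}$.* Let $G=(\mathcal O^2,+)$, $X=G$, $n=2$, $e=(a,0)$, $F((b,0),b)=(b,0)$. Then $V_z$ for $z=(z_0,0)$ is the plane $x_0+x_1+x_2=c$ with $c=\mathrm{res}\,z_0$, and $k(E)=k(D)(c)^{alg}$. With $B=\{0,1\}$ and $j=0$ we get $W=\{(x,\alpha_1,c-\alpha_1-x)\}$ and $J=\{0,2\}$.

**Step 4: record the curve in a formula over $D$.** Write $T=\tau(k,s_0)$ with $\tau$ a formula in the language of rings and $s_0$ a tuple from $k$. Keep $\tau,d,j,J$ fixed. Let $\Lambda(\bar y)$ be the statement: there is $s$ in $k$ such that $T_s:=\tau(k,s)$ is infinite, $T_s\subset V_{\mu(\bar y)}$, for each $l\in J$ the $l$-th coordinate is at most $d$-to-one on $T_s$, and for each $l\notin J$ the $l$-th coordinate is constant on $T_s$ with value $r(y_l)$. This is a formula over $D$: as the $j$-th coordinate is at most $d$-to-one on $T_s$, "infinite" may be tested on the projection of $T_s$ to the $j$-th coordinate, where consequence (c) applies. Our $\bar y$ from Step 3 satisfies $\Lambda$, with $s=s_0$.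

**Step 5: with $y_j$ held fixed, the other residues move freely.** For $y\in Y$ let
$$S_y=\{(r(y'_l))_{l\ne j}:\ y'_l\in Y,\ \Lambda(\bar y')\text{ with }y'_j=y\}\subset k^n,$$
and let $\Pi(y)$ be the $D$-formula $\exists^\infty v_1\cdots\exists^\infty v_n\,(\bar v\in S_y)$, where $v_1,\dots,v_n$ stand for the coordinates $l\ne j$ in increasing order. We show that $\Pi(y_j)$ holds.

Let $y_j=(x_j,b_j)$ and $D_j=D(y_j)^{alg}$. Since $\psi(U,b_j)$ is finite, $D_j=D(b_j)^{alg}$. By Abhyankar's inequality $\mathrm{trdeg}(k(D_j)/k(D))\le1$, and $\alpha_j\in k(D_j)$, so $k(D_j)=k(D)(\alpha_j)^{alg}$. Hence $(\alpha_l)_{l\ne j}$ is algebraically independent over $k(D_j)$. It lies in $S_{y_j}$, which is constructible over $k(D_j)$.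

We use this remark: a subset of $k$ that is constructible over a field $F$ and contains an element transcendental over $F$ is infinite, since the elements of a finite such set are algebraic over $F$. Rename $(\alpha_l)_{l\ne j}$ as $\alpha^1,\dots,\alpha^n$. The set of $v_n$ with $(\alpha^1,\dots,\alpha^{n-1},v_n)\in S_{y_j}$ is constructible over $k(D_j)(\alpha^1,\dots,\alpha^{n-1})$ and contains $\alpha^n$; so it is infinite. Next, the set of $v_{n-1}$ with $\exists^\infty v_n\,(\alpha^1,\dots,\alpha^{n-2},v_{n-1},v_n)\in S_{y_j}$ is constructible over $k(D_j)(\alpha^1,\dots,\alpha^{n-2})$ by (c) and quantifier elimination in $k$, and it contains $\alpha^{n-1}$ by what was just shown; so it is infinite. After $n$ such steps we obtain $\Pi(y_j)$.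

**Step 6: move to a point of $D$.** Since $D\prec U$ and $\Pi$ is over $D$, there is $y^*\in Y(D)$ with $\Pi(y^*)$. Infinite definable sets have more than $|D|\ge|k(D)|$ elements, so we can choose $v_1,\dots,v_n$ one after the other outside $k(D)$. This gives $(\alpha'_l)_{l\ne j}\in S_{y^*}$ with all $\alpha'_l\notin k(D)$. Let $y'_l\in Y$, $r(y'_l)=\alpha'_l$ $(l\ne j)$, $y'_j=y^*$, be witnesses, so $\Lambda(\bar y')$ holds via some $s$. The tuple $\bar y'$ has one bad entry, $y^*$, whose residue lies in $k(D)$.

**Step 7: slide the bad entry away.** For each $l\in J$, at most $d\,|k(D)|$ points of $T_s$ have $l$-th coordinate in $k(D)$, while $|T_s|>|D|$. As $D$ is infinite and $J$ finite, there is $\bar\alpha''\in T_s$ with $\alpha''_l\notin k(D)$ for all $l\in J$. For $l\notin J$ we have $l\ne j$, and $\alpha''_l=r(y'_l)=\alpha'_l\notin k(D)$. So all coordinates of $\bar\alpha''$ lie outside $k(D)$. As $\bar\alpha''\in T_s\subset V_{\mu(\bar y')}$, there is $\bar y''\in Y^{n+1}$ with $r(y''_l)=\alpha''_l$ for all $l$ and $\mu(\bar y'')=\mu(\bar y')$. Apply (3) to every $y''_l$ and to every $y'_l$ with $l\ne j$: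
$$\kappa^{n+1}=\mu(\bar y'')G^*=\mu(\bar y')G^*=\kappa^{j}\cdot F(y^*)G^*\cdot\kappa^{n-j}.$$
Cancelling in the group $G/G^*$ gives $F(y^*)G^*=\kappa$, that is, $g\equiv F(y^*)$. As $y^*\in Y(D)$, we have $F(y^*)\in G(D)$. This proves Claim 4.1 in case (R). $\square$

## 7. Value-group extensions: constancy on an annulus

In case (V) we prove more than the Claim needs at once, namely constancy of $f\,G^*$ on a whole set $A_I$; Section 8 uses it. For this it is important that $f$ is a function of one variable: then all elements of $A_I$ whose values lie in the same cut give one coset, whichever cut outside $\Gamma(D)$ it is. For a finite-valued correspondence cut out by a formula $\psi$ as in Section 6 we would know this only for the cut of $v(a)$. So we first make $e$ a function of one element.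

### 7.1. Making $e$ a function of one element

**Lemma 7.1.** *Let $D$ be a model, $v(a)\notin\Gamma(D)$, and $e$ a finite tuple from $D(a)^{alg}$. There is $a'\in D(a)^{alg}$ with $v(a')\notin\Gamma(D)$ and $e,a\in\mathrm{dcl}(Da')$.*

*Example.* Let $e=a^{1/q}$ with $q$ a prime different from $\mathrm{char}\,K$, and $\zeta\ne1$ a $q$-th root of unity. By Fact 2.4, $e$ and $\zeta e$ have the same type over $D$; an automorphism over $D$ taking $e$ to $\zeta e$ fixes $a=e^q$, so $e\notin\mathrm{dcl}(Da)$. But $a'=e$ works.

*Proof.* **Step 1: choose $a'$ by its value.** Let $\gamma=v(a)$, $F_0=D(a)^h$ and $L=F_0(e)$, a finite extension of $F_0$. By Abhyankar's inequality $k(D(a)^{alg})$ is algebraic over $k(D)$, hence equals $k(D)$; so all residue fields below equal $k(D)$. By Fact 2.4, $vF_0=v(D(a))=\Gamma(D)\oplus\mathbb Z\gamma$. It has finite index in $vL$. The group $vL/\Gamma(D)$ is torsion-free, because $\Gamma(D)$ is divisible and $vL$ is torsion-free; and it contains the infinite cyclic group generated by $\gamma$ with finite index. A finitely generated torsion-free abelian group of rank one is infinite cyclic. So $vL=\Gamma(D)\oplus\mathbb Z\gamma'$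 for some $\gamma'$. Choose $a'\in L$ with $v(a')=\gamma'$. Then $v(a')\notin\Gamma(D)$, and $a'$ is transcendental over $D$.

**Step 2: $L$ is finite over $D(a')^h$.** The field $L$ is algebraic over the henselian field $F_0$, hence henselian. So $D(a')^h\subset L$ and $D(a,e,a')^h\subset L$. The latter contains $F_0=D(a)^h$ and $e$, so it equals $L$. Let $P$ be the compositum of $D(a')^h$ and $D(a,e,a')$. Since $a$ and $e$ are algebraic over $D(a')$, $P$ is algebraic over $D(a')^h$, hence henselian. It contains $D(a,e,a')$, so it contains $D(a,e,a')^h=L$; and $P\subset L$. So $P=L$. As $D(a,e,a')$ is finitely generated and algebraic over $D(a')$, $L=P$ is finite over $D(a')^h$.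

**Step 3: there is no room for a proper extension.** Both $L$ and $D(a')^h$ have value group $\Gamma(D)\oplus\mathbb Z\gamma'$ and residue field $k(D)$, so $e=f=1$ for the extension $L/D(a')^h$ (ramification index and residue degree). By Fact 2.6, $[L:D(a')^h]=1$, so $L=D(a')^h$. Automorphisms of $U$ over $D(a')$ fix $D(a')^h$ pointwise, so $L\subset\mathrm{dcl}(Da')$. And $e,a\in L$. $\square$

### 7.2. Constancy on an annulus

**Lemma 7.2.** *Let $D\supseteq C$ be a model, $f$ a $D$-definable partial function $K\to G$, and $v(a)=\gamma\notin\Gamma(D)$ with $f$ defined at $a$. Then there is a $D$-interval $I\ni\gamma$ such that $f$ is defined on $A_I$ and $f(y)G^*$ is constant for $y\in A_I$.*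

The point, in view of Section 5, is that $I$ works for all $N_i$ at once.

*Proof.* By Fact 2.4, $f$ is defined on $A:=A_{I_0}$ for some $D$-interval $I_0\ni\gamma$. For $\bar y\in A^{n+1}$ put $\mu(\bar y)=f(y_0)\cdots f(y_n)$.

**Step 1: find a line in a fibre of $\mu$.** We choose $\gamma_0,\dots,\gamma_n$ in the cut of $\gamma$ over $\Gamma(D)$, $\mathbb Q$-linearly independent modulo $\Gamma(D)$. By saturation it is enough to satisfy finitely many conditions $\gamma_l\in I'$ ($I'\ni\gamma$ a $D$-interval) and $q\cdot\bar\gamma\ne c$ ($0\ne q\in\mathbb Q^{n+1}$, $c\in\Gamma(D)$); choose $\gamma_0,\gamma_1,\dots$ in turn, each avoiding the finitely many values excluded by the conditions whose last nonzero coefficient is at that index. This is possible since every $D$-interval is infinite. Pick $a_l$ with $v(a_l)=\gamma_l$; then $a_l\in A$.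

Let $z=\mu(\bar a)=\theta(e_z)$ with $e_z\in X$, and $E=D(e_z)^{alg}$. By Abhyankar's inequality $\dim_{\mathbb Q}\Gamma(E)/\Gamma(D)\le n$. Let
$$V_z=\{(v(y_0),\dots,v(y_n)):\bar y\in A^{n+1},\ \mu(\bar y)=z\}\ni\bar\gamma,$$
an $E$-definable subset of $\Gamma^{n+1}$. The space $R=\{q\in\mathbb Q^{n+1}:q\cdot\bar\gamma\in\Gamma(E)\}$ embeds into $\Gamma(E)/\Gamma(D)$ by $q\mapsto q\cdot\bar\gamma$, because the $\gamma_l$ are independent modulo $\Gamma(D)$. So $\dim R\le n$, and there is $0\ne\xi\in\mathbb Q^{n+1}$ orthogonal to $R$.

We claim that $\bar\gamma+t\xi\in V_z$ for all $t\in\Gamma$ with $|t|$ small enough. By consequence (b), $V_z$ is a finite Boolean combination of conditions $q\cdot x<c$ and $q\cdot x=c$ with $c\in\Gamma(E)$. If $q\in R$, then $q\cdot\xi=0$, so $q\cdot(\bar\gamma+t\xi)=q\cdot\bar\gamma$ and the condition keeps its truth value. If $q\notin R$, then $q\cdot\bar\gamma\notin\Gamma(E)$, so $q\cdot\bar\gamma\ne c$, and the strict inequality between them persists for small $|t|$.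

*Example.* For $G=K^*$, $n=1$, $f(y)=y$, the set $V_z$ is the line $x_0+x_1=v(z)$ cut down to $I_0^2$. Here $\Gamma(E)=\Gamma(D)\oplus\mathbb Q(\gamma_0+\gamma_1)$, $R=\mathbb Q(1,1)$ and $\xi=(1,-1)$.

**Step 2: record the line in a formula over $D$.** By Step 1, $\bar a$ satisfies the $D$-formula
$$\Lambda(\bar y):\quad\exists\varepsilon>0\ \forall t\in\Gamma\ \Big(|t|<\varepsilon\ \to\ \exists\bar y'\in A^{n+1}:\ \mu(\bar y')=\mu(\bar y),\ v(y'_l)=v(y_l)+t\xi_l\ \text{for all }l\Big).$$

**Step 3: with one entry held fixed, the other values move freely.** Fix $j$ with $\xi_j\ne0$. For $y\in A$ let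
$$\Delta(y)=\{(v(y_l))_{l\ne j}:\ y_l\in A,\ \Lambda(\bar y)\text{ with }y_j=y\}\subset\Gamma^n,$$
and let $\Pi(y)$ be the $D$-formula saying that $y\in A$ and $\Delta(y)$ has nonempty interior. The set $\Delta(a_j)$ is definable over the model $D(a_j)^{alg}$, whose value group is $\Gamma(D)\oplus\mathbb Q\gamma_j$ by Abhyankar's inequality. It contains the point $(\gamma_l)_{l\ne j}$, whose coordinates are $\mathbb Q$-independent modulo this group. So every condition $q\cdot x<c$ or $q\cdot x=c$ with $q\ne0$ in the definition of $\Delta(a_j)$ is decided at this point by a strict inequality, and keeps its truth value near the point. Hence the point is interior, and $\Pi(a_j)$ holds. By Fact 2.4 there is a $D$-interval $I\subset I_0$ containing $\gamma_j$ with $\Pi(y)$ for all $y\in A_I$. As $\gamma$ and $\gamma_j$ have the same cut, $\gamma\in I$. This $I$ does not depend on any $N_i$.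

**Step 4: no jumps.** *Let $y\in A_I$ and prescribe a sign. Then there are $t\ne0$ in $\Gamma$, with $t\xi_j$ of the prescribed sign and $|t\xi_j|<|v(y)-c|$ for all $c\in\Gamma(D)\setminus\{v(y)\}$, and $y'_j\in A$ such that*
$$f(y)\equiv f(y'_j),\qquad v(y'_j)=v(y)+t\xi_j.\tag{4}$$
Since $\Pi(y)$ holds, $\Delta(y)$ contains a box whose sides are nonempty open intervals, hence infinite, hence of size $>|\Gamma(D)|$. So we may choose $(\delta_l)_{l\ne j}\in\Delta(y)$ with all $\delta_l\notin\Gamma(D)$. Let $y_l\in A$ be witnesses: $v(y_l)=\delta_l$ for $l\ne j$, $y_j=y$, and $\Lambda(\bar y)$ holds with some $\varepsilon$. By saturation and density of $\Gamma$ choose $t\ne0$ with $t\xi_j$ of the prescribed sign and $|t|$ so small that $|t|<\varepsilon$, that $|t\xi_l|<|\delta_l-c|$ for all $c\in\Gamma(D)$ and $l\ne j$, and that $|t\xi_j|<|v(y)-c|$ for all $c\in\Gamma(D)\setminus\{v(y)\}$. Take $\bar y'$ from $\Lambda$ for this $t$. For $l\ne j$, the values $v(y'_l)=\delta_l+t\xi_l$ and $v(y_l)=\delta_l$ lie in the same cut over $\Gamma(D)$, so $f(y'_l)\equiv f(y_l)$ by Fact 2.4 and (2). In $G/G^*$ the equality $\mu(\bar y')=\mu(\bar y)$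 becomes an equality of products that agree in all factors except the $j$-th. Cancelling gives (4).

**Step 5: modulo $N_i$, $f$ depends only on the value.** Fix $i$ and let $f_i(y)=f(y)N_i$ for $y\in A_I$. We show that $f_i(y)$ depends only on $\beta=v(y)$. If $\beta\notin\Gamma(D)$, use Fact 2.4 and (2). Let $\beta\in\Gamma(D)$. Let $\beta^+$ be the cut above $\beta$ and below all larger elements of $\Gamma(D)$, and $\beta^-$ the analogous cut below $\beta$. They lie in $I$, because $I$ is a $D$-interval containing $\beta$; and on the elements with value in $\beta^+$, $f_i$ is constant by Fact 2.4 and (2). Likewise for $\beta^-$. By (4) with both signs, for every $y$ with $v(y)=\beta$ the value $f_i(y)$ equals the constant value of $f_i$ on $\beta^+$, and also the one on $\beta^-$. So $f_i(y)$ depends only on $\beta$, and moreover the two constants agree with it.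

Hence $f_i=\varphi_i\circ v$ with $\varphi_i:I\to G/N_i$ definable over $D$, with finite range, and with $D$-definable fibres, because the cosets of $N_i$ are $D$-definable.

**Step 6: $\varphi_i$ is constant.** We show that each fibre $S$ of $\varphi_i$ is open. Let $\beta\in S$. If $\beta\notin\Gamma(D)$, apply Fact 2.4 to the $D$-definable set $v^{-1}(S)$: it contains $A_{I'}$ for some $D$-interval $I'\ni\beta$, so $I'\subset S$. If $\beta\in\Gamma(D)$, then $S$ contains the cuts $\beta^\pm$ by Step 5. Take $b$ with $v(b)\in\beta^+$. By Fact 2.4, $S$ contains a $D$-interval $(c_1,c_2)\ni v(b)$. Here $c_1\le\beta$, as $c_1$ is $-\infty$ or an element of $\Gamma(D)$ below $v(b)$; and $c_2>\beta$. So $S\supseteq(\beta,c_2)$. In the same way $S$ contains an interval with right endpoint $\beta$. So $S$ contains a neighborhood of $\beta$.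

Thus $I$ is partitioned into finitely many open definable sets. In an o-minimal structure an interval is not a disjoint union of two nonempty open definable sets, so there is one fibre and $\varphi_i$ is constant on $I$. As $I$ does not depend on $i$, for $y,y'\in A_I$ we have $f(y)N_i=f(y')N_i$ for all $i$, that is, $f(y)\equiv f(y')$. $\square$

### 7.3. The Claim in case (V)

Let $v(a)\notin\Gamma(D)$. By Lemma 7.1, replacing $a$ as allowed in Step 5 of Section 4, we may assume $e\in\mathrm{dcl}(Da)$. So $e=h(a)$ with $h$ a $D$-definable partial function with values in $X$. Apply Lemma 7.2 to $f=\theta\circ h$ to get $I$. As $\Gamma(D)$ is a nontrivial divisible ordered group, it meets the $D$-interval $I$, so there is $b\in D$ with $v(b)\in I$. Then $h(b)\in X(D)$, so $f(b)\in G(D)$, and $g=f(a)\equiv f(b)$. $\square$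

## 8. Immediate extensions: perturb $a$ until it has a new value over $D'$

Assume case (I): $k(D')=k(D)$ and $\Gamma(D')=\Gamma(D)$. Now $a$ has no new residue or value over $D$ that one could move. The way out is to replace $a$ by $b=a+w$, where $w$ is so small that $D$ does not see it, but not too small. Over $D$, the elements $a$ and $b$ have the same type. Over $D'$, the element $w$ has a new value, so Lemma 7.2 over $D'$ lets us move $w$, until $a+w$ lands in $D$.

**Step 1: the distances from $a$ to $D$.** Let $\Sigma=\{v(a-d):d\in D\}$. Since $a\notin D$ and $\Gamma(D')=\Gamma(D)$, we have $\Sigma\subset\Gamma(D)$. It is an initial segment of $\Gamma(D)$: if $\lambda=v(c)<v(a-d)$ with $c\in D$, then $\lambda=v(a-(d+c))\in\Sigma$. It has no maximum: let $v(a-d)=v(c)$ with $c\in D$; since $k(D')=k(D)$, there is $u\in D\cap\mathcal O$ with $\mathrm{res}\,u=\mathrm{res}((a-d)/c)$, and then $v(a-(d+cu))>v(c)$.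

*Example.* For $D=\mathbb Q^{alg}$ and $a$ transcendental in $\mathbb Q_p$ as in Section 4, $a$ is a limit of elements of $D$, so $\Sigma=\mathbb Q=\Gamma(D)$.

**Step 2: perturb.** Let $\psi(x,a)$ isolate $\mathrm{tp}(e/Da)$, with $\psi$ over $D$, let $s=|\psi(U,a)|$, and let
$$Y=\{(x,b):x\in X,\ \psi(x,b),\ |\psi(U,b)|\le s\},$$
a $D$-definable set. As $\Sigma$ is nonempty without maximum, saturation gives $\delta\in\Gamma$ with $\Sigma<\delta<\Gamma(D)\setminus\Sigma$: finitely many of these conditions are satisfied by a large enough element of $\Sigma$. Then $\delta\notin\Gamma(D)$. In the example, $\delta$ is any element above $\mathbb Q$. Choose $w$ with $v(w)=\delta$ and put $b=a+w$. Since $v(b-a)=\delta>v(a-d)$ for all $d\in D$, Fact 2.5 gives $\mathrm{tp}(b/D)=\mathrm{tp}(a/D)$. By homogeneity there is $e_b$ with $\mathrm{tp}(e_b,b/D)=\mathrm{tp}(e,a/D)$. So $(e_b,b)\in Y$, and by (2)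
$$\theta(e_b)\equiv\theta(e)=g.\tag{5}$$

**Step 3: work over the model $D'$, which contains $a$.** We have $v(w)=\delta\notin\Gamma(D')=\Gamma(D)$, and $e_b$ is a tuple from $D(b)^{alg}\subset D'(w)^{alg}$. By Lemma 7.1 over $D'$ there are $w'$ with $v(w')\notin\Gamma(D')$ and $D'$-definable partial functions $h_1$ (with values in $X$) and $h_2$ with
$$h_1(w')=e_b,\qquad h_2(w')=w.$$
Apply Lemma 7.2 over $D'$ to $\theta\circ h_1$, and Fact 2.4 over $D'$ to the domain of $h_2$; intersecting the two intervals, we get a $D'$-interval $I\ni v(w')$ such that $h_1,h_2$ are defined on $A_I$ and $\theta(h_1(y))G^*$ is constant for $y\in A_I$.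

**Step 4: move $a+w$ into $D$.** The set
$$S=\{h_2(y):\ y\in A_I,\ (h_1(y),\,a+h_2(y))\in Y\}$$
is $D'$-definable and contains $w$: take $y=w'$ and use $(e_b,b)\in Y$. Since $v(w)=\delta\notin\Gamma(D')$, Fact 2.4 over $D'$ gives a $D'$-interval $I_2\ni\delta$ with $A_{I_2}\subset S$. The left endpoint of $I_2$ is $-\infty$ or an element of $\Gamma(D')=\Gamma(D)$ below $\delta$; in the second case it lies in $\Sigma$ by the choice of $\delta$. As $\Sigma$ is nonempty without maximum, there is $d\in D$ such that $c:=v(d-a)\in\Sigma$ is above that endpoint. Also $c<\delta$. So $c\in I_2$, hence $d-a\in A_{I_2}\subset S$. This means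
$$d-a=h_2(y^*)\ \text{ with } y^*\in A_I,\qquad (x^*,d)\in Y,\ \text{ where } x^*=h_1(y^*).$$

**Step 5: read off the representative.** The set $\psi(U,d)$ is finite and $D$-definable and contains $x^*$. So $x^*$ is algebraic over $D$, hence $x^*\in X(D)$ and $\theta(x^*)\in G(D)$. Since $y^*$ and $w'$ both lie in $A_I$, Step 3 and (5) give
$$\theta(x^*)=\theta(h_1(y^*))\equiv\theta(h_1(w'))=\theta(e_b)\equiv g.$$
This proves Claim 4.1 in case (I). The three cases (R), (V), (I) exhaust all possibilities, so Claim 4.1 holds, and by Section 4 Theorem A is proved: in $\mathrm{ACVF}$, $G/G^0$ is finite for every definable group $G$, imaginary sorts and parameters allowed. $\blacksquare$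

## 9. The field of definition of $G^0$, and two ways the statement cannot be strengthened

**Corollary 9.1.** *If $G$ is $A$-definable, then $G^0$ is $A$-definable, and the same formula defines $G^0$ in all models containing $A$ that elementarily extend, or are elementary submodels of, the given one.*

*Proof.* Let $U$ be a saturated model of which the models in question are elementary submodels. By Theorem A there is a smallest definable finite-index subgroup $G^0(U)$ of $G(U)$. It is definable and invariant under $\mathrm{Aut}(U/A)$, hence defined by a formula $\chi$ over $A$. Let $M\prec U$ contain $A$. By elementarity $\chi(M)$ is a definable finite-index subgroup of $G(M)$. If $H(M)$ is any $M$-definable finite-index subgroup of $G(M)$, the same formula defines a finite-index subgroup $H(U)$ of $G(U)$, so $H(U)\supseteq\chi(U)$ and therefore $H(M)\supseteq\chi(M)$. So $\chi(M)=G^0(M)$. $\square$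

*Type-definable groups.* Let the residue characteristic be $p>0$ and $(R,\varpi)$ as in Section 1. The group $P=\bigcap_i(R+\varpi^i\mathcal O)$ is type-definable. Its relatively definable subgroups $P\cap\varpi^i\mathcal O$ have index $p^i$ in $P$: since $R\subset P\subset R+\varpi^i\mathcal O$,
$$P/(P\cap\varpi^i\mathcal O)\cong(P+\varpi^i\mathcal O)/\varpi^i\mathcal O=(R+\varpi^i\mathcal O)/\varpi^i\mathcal O\cong R/\varpi^iR,$$
which has $p^i$ elements. So definability of $G$ cannot be weakened to type-definability.

*Bounded index.* Let $G^{00}$ be the smallest type-definable subgroup of bounded index. Take $c>0$ in $\Gamma$ and $G=[0,c)$ with addition modulo $c$; by Section 1, $G=G^0$. In a saturated model consider the type-definable subgroup of $G$ given by $\bigcap_{i\ge1}(-c/i,c/i)$ modulo $c$. The map sending $x\in[0,c)$ to $\sup\{q\in\mathbb Q:qc\le x\}$ modulo $\mathbb Z$ is a homomorphism $G\to\mathbb R/\mathbb Z$; it is surjective by saturation, and its kernel consists of the $x$ that are within $c/i$ of $0$ or of $c$ for every $i$, that is, of this subgroup. So the subgroup has bounded infinite index, with quotient $\mathbb R/\mathbb Z$,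 and $G^0$ cannot be replaced by $G^{00}$ in the theorem.
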